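\title{Contractible coset posets of nilpotent subgroups}

\begin{abstract}
The cosets of the nilpotent subgroups of class at most $q$ of a group $G$ form a poset, which is contractible when $G$ itself has class at most $q$. We answer the question whether, conversely, a group of class at most $q+1$ whose coset poset is $q$-connected must have class at most $q$. The answer is yes for $q=1$ and no for every $q\ge 2$: for each prime $p$ not dividing $q+1$ we construct a countable, locally finite $p$-group of class exactly $q+1$ whose coset poset is contractible. The construction reduces the problem to linear algebra on $(q+1)$-fold brackets, where the Dynkin idempotent allows one to adjoin cone points.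
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group and $\mathcal{F}$ a family of subgroups of $G$. The \emph{coset poset} $\mathcal{C}(\mathcal{F},G)$ is the set of cosets $gH$ with $g\in G$ and $H\in\mathcal{F}$, ordered by inclusion. We identify a poset with the geometric realization of its order complex, whose $m$-simplices are here the chains $g_0H_0\subset\cdots\subset g_mH_m$. A space is \emph{$j$-connected} if it is nonempty and $\pi_i$ vanishes for all $i\le j$ at every basepoint.

Group commutators are $[x,y]=x^{-1}y^{-1}xy$, iterated from the left: $[x_1,\dots,x_m]=[[x_1,\dots,x_{m-1}],x_m]$. The lower central series is $\Gamma^1(G)=G$, $\Gamma^{m+1}(G)=[\Gamma^m(G),G]$. The group $G$ is nilpotent of \emph{class $\le c$} if $\Gamma^{c+1}(G)=1$, and of class exactly $c$ if moreover $\Gamma^c(G)\ne1$. For $q\ge1$ let $\mathcal{N}_{q+1}$ be the family of subgroups of $G$ of class $\le q$.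

If $G$ has class $\le q$, then $G$ is the greatest element of $\mathcal{C}(\mathcal{N}_{q+1},G)$, and this space is contractible. So the homotopy groups of the coset poset are obstructions to $G$ having class $\le q$. The space is always connected, because any two elements $g,h$ lie in the coset $g\langle g^{-1}h\rangle$ of a cyclic subgroup. By a result of Abels and Holz, its fundamental group is isomorphic to the kernel of the canonical map $\operatorname{colim}_{H\in\mathcal{N}_{q+1}}H\to G$, the colimit being taken over $\mathcal{N}_{q+1}$ ordered by inclusion; thus $\pi_1$ records the relations of $G$ that do not follow from relations inside subgroups of class $\le q$. It is natural to ask whether these obstructions are complete in the first case, when $G$ misses the family by one step of the lower central series. The following question comes from \cite{GV}.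

\begin{quote}
\textbf{Question.} Let $G$ be a nilpotent group of class $\le q+1$, and suppose that $\mathcal{C}(\mathcal{N}_{q+1},G)$ is $q$-connected. Is $G$ of class $\le q$?
\end{quote}

One would guess that the answer is yes. If $[g_1,\dots,g_{q+1}]\neq1$, then the $q+2$ elements $1,g_1,\dots,g_{q+1}$ lie in no common coset of a member of $\mathcal{N}_{q+1}$. A minimal subset with this property is a missing simplex (in the model of Section~\ref{sec:model}), and its boundary is a sphere of dimension at most $q$. In small examples such spheres survive. For the quaternion group and $q=1$ the coset poset is a wedge of three circles (Example~\ref{ex:Q8}). Two known results for $q=2$ point the same way. For the group $U_4(\mathbb{F}_2)$ of $4\times4$ upper unitriangular matrices over $\mathbb{F}_2$, which has class $3$, one has $\mathcal{C}(\mathcal{N}_3,U_4(\mathbb{F}_2))\simeq\bigvee^3S^2$. And if $G$ has class $\le3$ and $\Gamma^3(G)$ has exponent dividing $3$, then $\mathcal{C}(\mathcal{N}_3,G)$ is $1$-connected if and only if $G$ is $2$-Engel (that is, satisfies the law $[x,y,y]=1$), and it is $2$-connected if and only if $G$ has class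 $\le2$.

The guess is right for $q=1$ and wrong for all larger $q$, even when ``$q$-connected'' is strengthened to ``contractible''.

\begin{theorem}\label{thm:A}
If $G$ has class $\le2$ and $\mathcal{C}(\mathcal{N}_2,G)$ is $1$-connected, then $G$ is abelian.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $q\ge2$ and let $p$ be a prime not dividing $q+1$. There is a countable, locally finite $p$-group $G$ of finite exponent, nilpotent of class exactly $q+1$, with $\Gamma^{q+1}(G)\cong\mathbb{Z}/p$, such that $\mathcal{C}(\mathcal{N}_{q+1},G)$ is contractible.
\end{theorem}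

The simplest case is $q=2$, $p=2$. For $q=2$ the excluded prime is exactly the one that has to be excluded.

\begin{corollary}\label{cor:C}
Let $p$ be a prime. There is a group $G$ of class exactly $3$ with $\Gamma^3(G)$ of exponent $p$ and $\mathcal{C}(\mathcal{N}_3,G)$ $2$-connected if and only if $p\neq3$.
\end{corollary}

The groups in Theorem~\ref{thm:B} are infinite, and we do not claim a finite counterexample. At the finite level the construction gives the following.

\begin{proposition}\label{prop:D}
The group $G$ constructed in the proof of Theorem~\ref{thm:B} is an increasing union of finite $p$-groups $G_0\le G_1\le\cdots$ of class exactly $q+1$ such that for each $i$ there is $j\ge i$ with $\mathcal{C}(\mathcal{N}_{q+1},G_i)\to\mathcal{C}(\mathcal{N}_{q+1},G_j)$ null-homotopic.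
\end{proposition}

Throughout, $n=q+1$. For a group of class $\le n$, the homotopy type of the coset poset depends only on the $n$-fold commutator, viewed as a multiadditive map (Section~\ref{sec:model}). When this map is alternating it is a $q$-cocycle that detects the missing simplices, which proves Theorem~\ref{thm:A} and explains the prime $3$ (Section~\ref{sec:alt}). For the counterexamples we realize any linear functional $\varphi$ on the space of $n$-fold brackets of an $\mathbb{F}_p$-vector space $V$ as the $n$-fold commutator of a group (Section~\ref{sec:group}). We are then free to enlarge $V$ and extend $\varphi$, and we want to do so in such a way that a new vector becomes a cone point over a given finite subcomplex. This is a problem of linear algebra, solved in Section~\ref{sec:cone}, first by hand for $n=3$; it is the only place where $n\ge3$ and $p\nmid n$ are used. Making all possible extensions, countably many times, produces a pair $(V,\varphi)$ in which every finite subcomplex can be contracted (Sections~\ref{sec:generic} and~\ref{sec:proof}).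

\section{Simplicial models of the coset poset}\label{sec:model}

Chains of cosets are awkward to compute with. It is easier to record which finite sets of elements lie in a common coset. For a finite nonempty $\sigma\subset G$ put $H_\sigma=\langle a^{-1}b: a,b\in\sigma\rangle$. Let $X(G)$ be the simplicial complex with vertex set $G$ whose simplices are the $\sigma$ such that $H_\sigma$ has class $\le q$. Since $\sigma\subset aH_\sigma$ for $a\in\sigma$, and since $\sigma\subset gH$ implies $H_\sigma\le H$ and $aH_\sigma\subset aH=gH$, the simplices of $X(G)$ are the finite nonempty sets contained in an element of $\mathcal{C}(\mathcal{N}_{q+1},G)$, and $aH_\sigma$ is the smallest such element. Realizations of simplicial complexes carry the CW topology.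

\begin{lemma}\label{lem:model}
There is a homotopy equivalence $|X(G)|\to\mathcal{C}(\mathcal{N}_{q+1},G)$, and for $G\le G'$ these equivalences commute with the maps induced by the inclusion.
\end{lemma}

\begin{proof}
Let $P$ be the poset of simplices of $X(G)$; its order complex is the barycentric subdivision of $X(G)$. Let $f\colon P\to\mathcal{C}(\mathcal{N}_{q+1},G)$ send $\sigma$ to the smallest coset $aH_\sigma$ containing it; this map is order preserving. Quillen's fiber lemma \cite[Prop.~1.6]{Quillen} states that a map of posets $f\colon P\to C$ is a homotopy equivalence if $f^{-1}(C_{\le c})$ is contractible for all $c\in C$. For $c=gH$ this preimage is the poset of all finite nonempty subsets of $gH$. It is contractible, because comparable order-preserving maps are homotopic and $\sigma\le\sigma\cup\{g\}\ge\{g\}$. The subset $aH_\sigma$ does not depend on the ambient group, which gives the compatibility with inclusions.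
\end{proof}

We recall two facts about the lower central series of a group $H$.
\begin{enumerate}
\item[(N1)] One has $[\Gamma^i(H),\Gamma^j(H)]\le\Gamma^{i+j}(H)$, and the commutator induces on $\bigoplus_m\Gamma^m(H)/\Gamma^{m+1}(H)$ a biadditive bracket satisfying $[x,x]=0$ and the Jacobi identity $[x,y,z]+[y,z,x]+[z,x,y]=0$. In particular, if $\Gamma^{n+1}(H)=1$, then $[h_1,\dots,h_n]$ lies in the central subgroup $\Gamma^n(H)$, depends only on the classes of the $h_i$ in $H/\Gamma^2(H)$, and is additive in each of them.
\item[(N2)] The group $\Gamma^m(H)$ is generated modulo $\Gamma^{m+1}(H)$ by the commutators $[h_1,\dots,h_m]$. This follows by induction on $m$: the group $\Gamma^{m+1}(H)$ is generated by the $[x,h]$ with $x\in\Gamma^m(H)$, $h\in H$, and modulo $\Gamma^{m+2}(H)$ the commutator $[x,h]$ is additive in the class of $x$ in $\Gamma^m(H)/\Gamma^{m+1}(H)$ by (N1). In particular, if $\Gamma^{n+1}(H)=1$, then $\Gamma^n(H)$ is generated by the $n$-fold commutators.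
\end{enumerate}
We also recall that two simplicial maps $f,f'\colon K\to L$ are \emph{contiguous} if $f(\sigma)\cup f'(\sigma)$ is a simplex of $L$ for every simplex $\sigma$ of $K$, and that contiguous maps are homotopic, by straight lines inside the simplices $f(\sigma)\cup f'(\sigma)$.

For groups of class $\le n$ the model can be pushed down to an abelian quotient. For a finite nonempty subset $\tau$ of an abelian group $A$, let $D(\tau)\le A$ be the subgroup generated by the differences $a-b$ with $a,b\in\tau$. For a multiadditive map $\omega\colon A^n\to M$ to an abelian group $M$, let $Y(A,\omega)$ be the simplicial complex with vertex set $A$ whose simplices are the $\tau$ such that $\omega$ vanishes on $D(\tau)^n$.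

\begin{lemma}\label{lem:Y}
Let $G$ have class $\le n=q+1$. Let $\pi\colon G\to A$ be a surjective homomorphism onto an abelian group and $\omega\colon A^n\to\Gamma^n(G)$ a map with $[g_1,\dots,g_n]=\omega(\pi g_1,\dots,\pi g_n)$ for all $g_i\in G$. Then $\omega$ is multiadditive and $\mathcal{C}(\mathcal{N}_{q+1},G)\simeq|Y(A,\omega)|$.
\end{lemma}

By (N1) the lemma always applies to $A=G/\Gamma^2(G)$, and (N1) also gives the multiadditivity of $\omega$ in general.

\begin{proof}
Let $\sigma\subset G$ be finite and nonempty. By (N2), $H_\sigma$ has class $\le n-1$ if and only if all $n$-fold commutators of its elements are trivial. Since $\pi(H_\sigma)=D(\pi\sigma)$, this says that $\sigma\in X(G)$ if and only if $\pi\sigma\in Y=Y(A,\omega)$. Choose a map of sets $s\colon A\to G$ with $\pi s=\mathrm{id}$. Then $\pi$ and $s$ are simplicial maps between $X(G)$ and $Y$, and $s\pi$ is contiguous to the identity because $\pi(\sigma\cup s\pi\sigma)=\pi\sigma$. Hence $|X(G)|\simeq|Y|$, and Lemma~\ref{lem:model} finishes the proof.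
\end{proof}

\begin{example}\label{ex:Q8}
Let $q=1$ and let $G$ be the quaternion group of order $8$, with $A=G/\{\pm1\}\cong\mathbb{F}_2^2$. The commutator $\omega$ is a nonzero alternating form on $A$, so it vanishes on a subgroup $D$ exactly when $D\ne A$. Since the differences of three distinct points generate $A$, the complex $Y$ is the complete graph on four vertices. It has six edges, so it is homotopy equivalent to a wedge of $6-4+1=3$ circles.
\end{example}

\section{Alternating commutators give cocycles}\label{sec:alt}

To show that the boundary of a missing simplex is essential we need a cocycle that is nonzero on it. Recall that a $j$-cochain on a simplicial complex $Y$ with values in $M$ is a function $c(y_0,\dots,y_j)$ of $j+1$ distinct vertices spanning a simplex, which changes sign under transpositions. It is a cocycle if $\sum_{s=0}^{j+1}(-1)^sc(y_0,\dots,\widehat{y_s},\dots,y_{j+1})=0$ for every $(j+1)$-simplex. If $Y$ is $j$-connected with $j\ge1$, then $H_j(Y;\mathbb{Z})=0$ by the Hurewicz theorem, so every $j$-cocycle vanishes on every $j$-cycle.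

The map $\omega$ has $n=q+1$ arguments, as a $q$-cochain should. A multiadditive map is \emph{alternating} if it vanishes whenever two arguments are equal; it then changes sign under transpositions.

\begin{lemma}\label{lem:alt}
Let $n=q+1\ge2$ and let $\omega\colon A^n\to M$ be multiadditive and alternating. If $Y(A,\omega)$ is $q$-connected, then $\omega=0$.
\end{lemma}

\begin{proof}
Expand $\omega(y_1-y_0,\dots,y_n-y_0)$. The terms containing $y_0$ twice vanish, and moving $y_0$ from place $s$ to the front costs the sign $(-1)^{s-1}$. Hence
\begin{equation}\label{eq:cob}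
\omega(y_1-y_0,\dots,y_n-y_0)=\sum_{s=0}^n(-1)^s\,\omega(y_0,\dots,\widehat{y_s},\dots,y_n).
\end{equation}
If $\{y_0,\dots,y_n\}$ is a simplex, the left side vanishes, so $\omega$ is a $q$-cocycle on $Y(A,\omega)$. Any set $\tau$ of $n$ points is a simplex: $D(\tau)$ is generated by $n-1$ elements, and in the expansion of $\omega$ on $D(\tau)^n$ in terms of these generators every term has a repeated argument. So for distinct nonzero $y_1,\dots,y_n$ the boundary of the $n$-simplex $(0,y_1,\dots,y_n)$ is a $q$-cycle of $Y(A,\omega)$, and by \eqref{eq:cob} the cocycle takes the value $\omega(y_1,\dots,y_n)$ on it. This value is therefore $0$. If some $y_i$ is zero or two of them coincide, $\omega(y_1,\dots,y_n)=0$ holds anyway.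
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Here $n=2$ and $\omega$ is the commutator on $A=G/\Gamma^2(G)$, which is alternating since $[g,g]=1$. Lemmas~\ref{lem:Y} and~\ref{lem:alt} give $[g,h]=1$ for all $g,h\in G$.
\end{proof}

For $n=3$ the commutator $[x,y,z]$ is alternating only in $x$ and $y$. If it is alternating in all three arguments, it is invariant under cyclic permutations, and the Jacobi identity reads $3[x,y,z]=0$. So for $n=3$ Lemma~\ref{lem:alt} can be relevant only at the prime $3$. At that prime one more cocycle reduces the general case to the alternating one. It comes from the identity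
\begin{equation}\label{eq:three}
[x-z,\,y-z,\,2z-x-y]=3[x,y,z]-[x,y,x+y]+[y,z,2z-y]+[z,x,2z-x],
\end{equation}
valid in any Lie ring. To prove it, put $w=2z-x-y$ in $[x-z,y-z,w]=[x,y,w]+[y,z,w]+[z,x,w]$; the terms involving all three letters add up to $2[x,y,z]-[y,z,x]-[z,x,y]=3[x,y,z]$. The same identity will produce the counterexamples at the primes $p\ne3$ in Section~\ref{sec:hand}. The next statement is the half of the known result quoted in Section~\ref{sec:intro} that Corollary~\ref{cor:C} needs; we include a proof because it shows what is special about $3$.

\begin{proposition}\label{prop:three}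
Let $G$ have class $\le3$ and let $\Gamma^3(G)$ have exponent dividing $3$. If $\mathcal{C}(\mathcal{N}_3,G)$ is $2$-connected, then $G$ has class $\le2$.
\end{proposition}

\begin{proof}
Let $A=G/\Gamma^2(G)$, write $\Gamma^3(G)$ additively and $\omega(x,y,z)=[x,y,z]$, and let $Y=Y(A,\omega)$, which is $2$-connected by Lemma~\ref{lem:Y}. Put $\lambda(x,y)=[x,y,x+y]$, so that $\lambda(y,x)=-\lambda(x,y)$. Since $3\Gamma^3(G)=0$, we have $[y,z,2z-y]=-\lambda(y,z)$ and $[z,x,2z-x]=-\lambda(z,x)$, so the right side of \eqref{eq:three} is $-\lambda(x,y)-\lambda(y,z)-\lambda(z,x)$. The three arguments on the left side lie in $D(\{x,y,z\})$. Thus $\lambda$ is a $1$-cocycle on $Y$. Any two points span an edge, as $\omega$ vanishes on cyclic subgroups. Evaluating $\lambda$ on the loop $0,x,y,0$ gives $\lambda(x,y)=0$ for distinct nonzero $x,y$, and in the remaining cases $\lambda(x,y)=0$ by definition. So $[x,y,x]+[x,y,y]=0$ for all $x,y$. Replacing $y$ by $-y$ gives $-[x,y,x]+[x,y,y]=0$. Adding, $2[x,y,y]=0$, hence $[x,y,y]=0$ and $[x,y,x]=0$. So $\omega$ is alternating, $\omega=0$ by Lemma~\ref{lem:alt}, and $\Gamma^3(G)=1$ by (N2).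
\end{proof}

\section{Groups with prescribed $n$-fold commutator}\label{sec:group}

From now on $k=\mathbb{F}_p$. In this section $n\ge2$ and $p$ are arbitrary. We want a supply of groups of class $n$ whose $n$-fold commutator we can choose freely, subject only to the identities that iterated brackets always satisfy.

For a $k$-vector space $W$ let $T(W)=\bigoplus_mW^{\otimes m}$ be the tensor algebra, with bracket $[x,y]=xy-yx$, iterated from the left as for groups. Let
\[
\theta\colon W^{\otimes n}\to W^{\otimes n},\qquad w_1\cdots w_n\mapsto[w_1,\dots,w_n],
\]
and let $F(W)$ be its image, the span of the left-normed $n$-fold brackets of vectors. A linear map $f\colon W\to W'$ induces $F(f)\colon F(W)\to F(W')$, the restriction of $f^{\otimes n}$, and for $W_1\le W$ we regard $F(W_1)$ as a subspace of $F(W)$. We shall repeatedly glue functionals: two linear functionals on subspaces $E_1,E_2$ of a vector space $E$ that agree on $E_1\cap E_2$ are restrictions of one functional on $E$. The next lemma computes the intersections that occur.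

\begin{lemma}\label{lem:cap}
For subspaces $W_1,W_2\le W$ we have $F(W_1)\cap F(W_2)=F(W_1\cap W_2)$.
\end{lemma}

\begin{proof}
First, $F(W)\cap W_0^{\otimes n}=F(W_0)$ for every $W_0\le W$: if $P\colon W\to W_0$ is a projection and $x$ lies in the left side, then $x=P^{\otimes n}x\in F(W_0)$. Next choose a basis of $W$ containing bases of $W_1\cap W_2$, $W_1$ and $W_2$. Words in this basis form a basis of $W^{\otimes n}$, and $W_i^{\otimes n}$ is spanned by the words with all letters in $W_i$, so $W_1^{\otimes n}\cap W_2^{\otimes n}=(W_1\cap W_2)^{\otimes n}$. Take $W_0=W_1\cap W_2$.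
\end{proof}

Let $V$ be a $k$-vector space and $\varphi\colon F(V)\to k$ a linear functional. Since $k$ is a prime field, additive subgroups of $V$ are subspaces, so $D(\tau)$ is the span of the differences of points of $\tau$. We write $Y(V,\varphi)$ for the complex $Y(V,\omega)$ with $\omega(v_1,\dots,v_n)=\varphi([v_1,\dots,v_n])$. Thus
\begin{equation}\label{eq:simplex}
\tau\in Y(V,\varphi)\iff\varphi\text{ vanishes on }F(D(\tau)).
\end{equation}

To realize $\omega$ as a group commutator we use units of a truncated tensor algebra, where group commutators and algebra brackets agree to leading order. Let $\mathcal{A}=T(V)/\bigoplus_{i>n}V^{\otimes i}$, let $\mathcal{A}_{\ge m}$ be the ideal spanned by the degrees $\ge m$, and let $\mathcal{U}(V)=1+\mathcal{A}_{\ge1}$. Each $1+\mathcal{A}_{\ge m}$ with $m\geq1$ is a group under multiplication, the inverse of $1+a$ being the finite sum $\sum_i(-a)^i$. The subgroup $1+V^{\otimes n}\cong(V^{\otimes n},+)$ is central in $\mathcal{U}(V)$, because $V^{\otimes n}$ is annihilated by $\mathcal{A}_{\ge1}$ on both sides. Define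
\[
G(V,\varphi)=\mathcal{U}(V)/(1+\ker\varphi).
\]

\begin{proposition}\label{prop:group}
Let $\varphi\neq0$ and $G=G(V,\varphi)$.
\begin{enumerate}
\item[(a)] $G$ has class exactly $n$, with $\Gamma^n(G)\cong\mathbb{Z}/p$, and its exponent divides $p^s$ whenever $p^s>n$.
\item[(b)] $\mathcal{C}(\mathcal{N}_{n},G)\simeq|Y(V,\varphi)|$.
\item[(c)] If $V'\le V$ is finite-dimensional and $\varphi(F(V'))\ne0$, then the image of $\mathcal{U}(V')$ in $G$ is a finite $p$-group of class exactly $n$.
\end{enumerate}
\end{proposition}

\begin{proof}
Write $\mathcal{U}=\mathcal{U}(V)$. Let $x\in1+\mathcal{A}_{\ge i}$ and $y\in1+\mathcal{A}_{\ge j}$ with $i,j\ge1$, and let $x_i$, $y_j$ be the components of degree $i$ and $j$. Since $xy-yx=(x-1)(y-1)-(y-1)(x-1)$, the group commutator satisfies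
\begin{equation}\label{eq:lead}
[x,y]-1=(yx)^{-1}(xy-yx)\in x_iy_j-y_jx_i+\mathcal{A}_{\ge i+j+1}.
\end{equation}
Let $\pi\colon\mathcal{U}\to V$ send an element to its component of degree one; it is a surjective homomorphism since $(1+a)(1+b)=1+a+b+ab$. By induction on $m$, \eqref{eq:lead} shows that $\Gamma^m(\mathcal{U})\le1+\mathcal{A}_{\ge m}$ and that the component of degree $m$ of $[g_1,\dots,g_m]$ is $[\pi g_1,\dots,\pi g_m]$. Hence $\Gamma^{n+1}(\mathcal{U})=1$ and
\[
[g_1,\dots,g_n]=1+[\pi g_1,\dots,\pi g_n]\qquad(g_i\in\mathcal{U}).
\]
By (N2), $\Gamma^n(\mathcal{U})=1+F(V)$. Passing to the quotient, $\Gamma^{n+1}(G)=1$, the functional $\varphi$ identifies $\Gamma^n(G)=F(V)/\ker\varphi$ with $k=\mathbb{Z}/p$, the map $\pi$ descends to $G$, and $[g_1,\dots,g_n]=\varphi([\pi g_1,\dots,\pi g_n])$ in $G$. In characteristic $p$ we have $(1+a)^{p^s}=1+a^{p^s}$, which is $1$ for $a\in\mathcal{A}_{\ge1}$ and $p^s>n$. This proves (a), and (b) follows from Lemma~\ref{lem:Y}. For (c), the group $\mathcal{U}(V')\le\mathcal{U}$ is finite because $k$ is finite, and $\Gamma^n$ of its image is the image of $1+F(V')$, which corresponds to $\varphi(F(V'))\ne0$.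
\end{proof}

It remains to find, for $n\ge3$ and $p\nmid n$, a countable $V$ and $\varphi\ne0$ with $Y(V,\varphi)$ contractible.

\section{Adjoining a cone point}\label{sec:cone}

\subsection{Reduction to a retraction}

Let $K$ be a finite subcomplex of $Y(W,\varphi)$. A \emph{cone point} for $K$ is a vertex $t$ such that $\tau\cup\{t\}$ is a simplex for all $\tau\in K$; then the inclusion of $K$ is contiguous to the constant map at $t$, hence null-homotopic. There may be no cone point in $W$, so we adjoin a new vector $t$ and try to extend $\varphi$ to $F(W\oplus kt)$ so that $t$ becomes one. Assume that the vertices $v_i$ ($i\in J$) of $K$ form a basis of $W$, and put $u_i=v_i-t$. The $u_i$ are linearly independent. For $\tau=\{v_i\}_{i\in I}$ we have $D(\tau)=D_I$ and $D(\tau\cup\{t\})=U_I$, where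
\[
U_I=\operatorname{span}(u_i:i\in I),\qquad D_I=\operatorname{span}(u_i-u_j:i,j\in I)=\Bigl\{\sum_{i\in I}c_iu_i:\sum_{i\in I}c_i=0\Bigr\}.
\]
By \eqref{eq:simplex}, the extension must vanish on $F(U_I)$ whenever $\varphi$ vanishes on $F(D_I)$. These requirements compete with the requirement that $\varphi$ be unchanged on $F(W)$: a sum of elements of several $F(U_I)$ may lie in $F(W)$ without being a sum of elements of the $F(D_I)$. A single linear map, independent of $\varphi$ and $K$, excludes all such conflicts.

\begin{definition}
Let $(u_i)_{i\in J}$ be a finite nonempty basis of a vector space $U_J$, with $U_I$ and $D_I$ as above. A \emph{support-preserving retraction} is a linear map $r\colon F(U_J)\to F(D_J)$ that is the identity on $F(D_J)$ and satisfies $r(F(U_I))\subset F(D_I)$ for all nonempty $I\subset J$.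
\end{definition}

\begin{lemma}\label{lem:cone}
Let $W$ have finite basis $(v_i)_{i\in J}$, let $\varphi\colon F(W)\to k$ be linear, and let $u_i=v_i-t\in W\oplus kt$. If a support-preserving retraction $r$ exists, then $\varphi$ extends to a functional $\psi$ on $F(W\oplus kt)$ such that $\psi(F(U_I))=0$ for every nonempty $I\subset J$ with $\varphi(F(D_I))=0$.
\end{lemma}

\begin{proof}
The vector $\sum c_iu_i=\sum c_iv_i-(\sum c_i)t$ lies in $W$ if and only if $\sum c_i=0$, so $W\cap U_J=D_J$, and $F(W)\cap F(U_J)=F(D_J)$ by Lemma~\ref{lem:cap}. On this intersection the functionals $\varphi$ on $F(W)$ and $\varphi\circ r$ on $F(U_J)$ agree, so they glue to a functional $\psi$ on $F(W\oplus kt)$. It satisfies $\psi(F(U_I))=\varphi(r(F(U_I)))\subset\varphi(F(D_I))$.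
\end{proof}

\subsection{Degrees two and three by hand}\label{sec:hand}

If $|I|\le2$, then $\dim D_I\le1$ and $F(D_I)=0$. So $r$ must kill every bracket that involves at most two of the $u_i$. Take $J=\{0,1,2\}$; this is the problem of coning off the boundary of a triangle.

For $n=2$ no retraction exists: $r$ kills all $[u_i,u_j]$, hence all of $F(U_J)$, but it must fix $[u_1-u_0,u_2-u_0]\neq0$. For $n=3$ and $p=3$ no retraction exists either. Apply \eqref{eq:three} to $(x,y,z)=(u_1,u_2,u_0)$. The right side is a sum of brackets in two letters, so $r$ kills it. The left side is $-[a,b,a]-[a,b,b]$ with $a=u_1-u_0$ and $b=u_2-u_0$; it lies in $F(D_J)$ and is nonzero, since the word $abb$ has coefficient $-1$. These are the two cases in which Section~\ref{sec:alt} found a cocycle.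

For $n=3$ and $p\ne3$ a retraction exists for every $J$. The idea is to subtract from each letter of a word the barycenter of the three letters. Define $R\colon U_J^{\otimes3}\to D_J^{\otimes3}$ on the basis of words by
\[
R(u_iu_ju_l)=\tfrac19\,(2u_i-u_j-u_l)(2u_j-u_i-u_l)(2u_l-u_i-u_j).
\]
It sends $U_I^{\otimes3}$ to $D_I^{\otimes3}$ and commutes with permutations of the three tensor places. As $\theta$ is a linear combination of such permutations, $R\theta=\theta R$, and so $R(F(U_I))\subset F(D_I)$. With $a=u_i-u_l$ and $b=u_j-u_l$ the first two factors are $2a-b$ and $2b-a$, and $[2a-b,2b-a]=3[a,b]$. Therefore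
\[
R[u_i,u_j,u_l]=\tfrac13\,[u_i-u_l,\;u_j-u_l,\;2u_l-u_i-u_j].
\]
By \eqref{eq:three}, $(R-1)[u_i,u_j,u_l]$ is a sum of three terms, each independent of one of the indices $i,j,l$. The space $F(D_J)$ is spanned by the brackets $[u_i-u_{i'},u_j-u_{j'},u_l-u_{l'}]$. Such a bracket expands into a signed sum of eight brackets of basis vectors, and in this sum a term independent of the first index cancels between $i$ and $i'$, and likewise for the other two. Hence $R-1$ vanishes on $F(D_J)$, and $r=R|_{F(U_J)}$ is a support-preserving retraction. For $p=2$ it reads $r[u_i,u_j,u_l]=[u_i+u_l,u_j+u_l,u_i+u_j]$. This is all that the case $q=2$ of Theorem~\ref{thm:B} needs from this section.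

\subsection{The Dynkin idempotent}

For general $n$ we replace the explicit formula by a homological argument. It requires $F$ to be a natural direct summand of $W\mapsto W^{\otimes n}$, and this is where $p\nmid n$ enters. Let $S_n$ act on $W^{\otimes n}$ by place permutations: $\sigma$ moves the factor in place $s$ to place $\sigma(s)$. Let $\gamma_j$ be the $j$-cycle acting by $w_1\cdots w_{j-1}w_jw_{j+1}\cdots w_n\mapsto w_jw_1\cdots w_{j-1}w_{j+1}\cdots w_n$. The operator $1-\gamma_j$ replaces $yw_j$ by $[y,w_j]$ for $y\in W^{\otimes(j-1)}$, so $\theta$ is the action of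
\[
\vartheta=(1-\gamma_n)\cdots(1-\gamma_3)(1-\gamma_2)\in k[S_n].
\]
Extend the sign to a ring homomorphism $\operatorname{sgn}\colon k[S_n]\to k$. Since $\gamma_3$ is even,
\begin{equation}\label{eq:sgn}
\operatorname{sgn}(\vartheta)=\prod_{j=2}^n(1-\operatorname{sgn}\gamma_j)=0\qquad\text{for }n\ge3,
\end{equation}
whereas $\operatorname{sgn}(\vartheta)=2$ for $n=2$.

\begin{lemma}[Dynkin--Specht--Wever]\label{lem:DSW}
$\vartheta^2=n\vartheta$. Hence, if $p\nmid n$, the element $e=\vartheta/n$ is idempotent and $F(W)=eW^{\otimes n}$.
\end{lemma}

\begin{proof}
Let $T(W)$ act on itself from the right by $z\cdot(w_1\cdots w_m)=[z,w_1,\dots,w_m]$. For a left-normed bracket $y$ of vectors we have $z\cdot y=[z,y]$. This holds for $y\in W$, and inductively, for $w\in W$,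
\[
z\cdot[y,w]=[z\cdot y,w]-[z,w]\cdot y=[[z,y],w]-[[z,w],y]=[z,[y,w]]
\]
by the Jacobi identity. Let $\theta_m$ be the version of $\theta$ in degree $m$. We show by induction that $\theta_m(x)=mx$ for every left-normed bracket $x$ of degree $m$. For $m=1$ the map $\theta_1$ is the identity. For $x=[y,w]$ of degree $m\ge2$,
\[
\theta_m(yw)-\theta_m(wy)=[\theta_{m-1}(y),w]-w\cdot y=(m-1)[y,w]-[w,y]=m[y,w].
\]
So $\theta^2=n\theta$ on $W^{\otimes n}$ for every $W$. If $w_1,\dots,w_n$ are linearly independent, the tensors $\sigma(w_1\cdots w_n)$, $\sigma\in S_n$, are linearly independent, and therefore $\vartheta^2=n\vartheta$ in $k[S_n]$.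
\end{proof}

\begin{remark}
These two facts show that the cocycle of Lemma~\ref{lem:alt} is never available for our groups when $n\ge3$ and $p\nmid n$. Suppose that $\omega=\varphi\circ\theta\colon V^{\otimes n}\to k$ is alternating. Then $\omega\circ\sigma=\operatorname{sgn}(\sigma)\omega$ gives $\omega\circ\theta=\operatorname{sgn}(\vartheta)\omega=0$, while $\omega\circ\theta=\varphi\circ\theta^2=n\omega$. Hence $\omega=0$.
\end{remark}

\subsection{The retraction in general}

The condition $r(F(U_I))\subset F(D_I)$ is easy to arrange, since $F(U_J)$ decomposes according to the set of letters that occur in a word and $r$ can be chosen on each piece separately. The difficulty is the condition $r=\mathrm{id}$ on $F(D_J)$, because $F(D_J)$ is not compatible with this decomposition. We therefore present $F(D_J)$ as the kernel of the first differential $d$ of a finite exact complex all of whose terms do decompose, and look for $r$ in the form $1-hd$, which is the identity on $\ker d$ for any $h$.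

\begin{proposition}\label{prop:retract}
Let $n\ge3$ and $p\nmid n$. For every finite nonempty $J$ there is a support-preserving retraction $r\colon F(U_J)\to F(D_J)$.
\end{proposition}

\begin{proof}
\emph{The complex.} For nonempty $I\subset J$ let $Q_I$ be the cochain complex $U_I\to k\eta$ in degrees $0$ and $1$, with $du_i=\eta$. The differential is onto with kernel $D_I$. The complex $Q_I^{\otimes n}$ has as basis the words $a_1\cdots a_n$ in the letters $u_i$ ($i\in I$) and $\eta$, the degree is the number of letters $\eta$, and
\[
d(a_1\cdots a_n)=\sum_{s=1}^n(-1)^{\nu(s)}a_1\cdots(da_s)\cdots a_n,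
\]
where $\nu(s)$ is the number of letters $\eta$ among $a_1,\dots,a_{s-1}$ and $d\eta=0$. By the K\"unneth theorem over the field $k$, this complex is exact in positive degrees and the kernel of $d$ in degree $0$ is $D_I^{\otimes n}\subset U_I^{\otimes n}$.

\emph{The action of $S_n$.} Let $\sigma$ permute the places of a word and multiply it by the sign of the permutation that $\sigma$ induces on the order of the copies of $\eta$. This is an action, and it is the place permutation action in degree $0$. It commutes with $d$. It suffices to check this for the transposition $\tau$ of two adjacent places $s,s+1$. The terms of $d$ at the other places keep their signs and do not change the letters $a_s,a_{s+1}$, so we are reduced to words of length two, where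
\[
\tau d(uu')=\tau(\eta u'+u\eta)=u'\eta+\eta u=d(u'u),\qquad \tau d(u\eta)=\tau(\eta\eta)=-\eta\eta=d(\eta u),
\]
and $d(\eta\eta)=0$. Put $C(I)=eQ_I^{\otimes n}$, with degree $l$ part $C^l(I)$. As $e$ is an idempotent commuting with $d$, the complex $C(I)$ is a direct summand of $Q_I^{\otimes n}$. Hence it is exact in positive degrees, $C^0(I)=F(U_I)$, and the kernel of $d$ on $C^0(I)$ is $eD_I^{\otimes n}=F(D_I)$. In degree $n$ there is only the word $\eta\cdots\eta$, on which $S_n$ acts by the sign, so $C^n(I)=0$ by \eqref{eq:sgn}.

\emph{Supports.} The support of a word is the set of $i$ such that $u_i$ occurs in it. The action of $S_n$ preserves degree and support. So if $C^l_S$ denotes $e$ applied to the span of the words of degree $l$ and support exactly $S$, then $C^l(I)=\bigoplus_{S\subset I}C^l_S$, and each $C(I)$ is a subcomplex of $C=C(J)$. For $l<n$ every word of degree $l$ has nonempty support, so only nonempty $S$ occur.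

\emph{The homotopy.} We construct linear maps $h\colon C^l\to C^{l-1}$ for $l\ge1$ with $h(C^l(I))\subset C^{l-1}(I)$ for all nonempty $I$ and $dh+hd=\mathrm{id}$ on $C^l$ for all $l\ge1$, by descending induction on $l$. For $l\ge n$ we have $C^l=0$ and $h=0$. Let $1\le l<n$ and let $h$ be defined in degrees $>l$. Let $x$ run through a basis of $C^l_S$, for each nonempty $S$. The element $x-hdx$ lies in $C^l(S)$, and
\[
d(x-hdx)=dx-(dx-hd\,dx)=0 .
\]
Since $C(S)$ is exact in degree $l$, there is $hx\in C^{l-1}(S)$ with $dhx=x-hdx$. Extend $h$ linearly. It maps $C^l(I)=\bigoplus_{S\subset I}C^l_S$ into $\sum_{S\subset I}C^{l-1}(S)\subset C^{l-1}(I)$.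

\emph{The retraction.} Let $r=1-hd$ on $C^0=F(U_J)$. The computation displayed above, for $x\in C^0$, gives $dr=0$. Since $r$ maps $C^0(I)=F(U_I)$ to itself, it maps it into $\ker d\cap C^0(I)=F(D_I)$. On $F(D_J)=\ker d$ it is the identity.
\end{proof}

The hypothesis $p\nmid n$ was needed to pass from $Q_I^{\otimes n}$ to an exact complex beginning with $F(U_I)$. The hypothesis $n\ge3$ was needed to start the induction. For $n=2$ and $p$ odd we have $\operatorname{sgn}(e)=1$, so the word $\eta\eta$ of empty support survives in $C^2$. It lies in $C^2(I)$ for every $I$, so $h(\eta\eta)$ would lie in $\bigcap_{i\in J}C^1(\{i\})$, which is $0$ for $|J|\ge2$, contradicting $dh(\eta\eta)=\eta\eta$.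

\section{A generic functional}\label{sec:generic}

Adjoining a cone point creates new vertices and new finite subcomplexes, which need cone points in turn. We handle all of them at once by building a pair $(V,\varphi)$ inside which every extension by one vector is already present. In this section $n\ge2$ and $p$ are again arbitrary.

\begin{lemma}\label{lem:generic}
There are finite-dimensional spaces $V_0\le V_1\le\cdots$ with union $V$ and a linear functional $\varphi\colon F(V)\to k$ with $\varphi(F(V_0))\neq0$ and the following \emph{extension property}: for every finite-dimensional $W\le V$ and every linear $\psi\colon F(W\oplus kt)\to k$, with $t$ a new vector and $\psi|_{F(W)}=\varphi|_{F(W)}$, there is $t'\in V\setminus W$ such that $\psi=\varphi\circ F(\iota)$, where $\iota\colon W\oplus kt\to V$ is the identity on $W$ and $\iota(t)=t'$.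
\end{lemma}

In other words, we may regard $t$ as a vector of $V\setminus W$ and $\psi$ as the restriction of $\varphi$.

\begin{proof}
Let $V_0$ have basis $x,y$. The word $xy\cdots y$ has coefficient $1$ in $[x,y,\dots,y]$, because in $[z,y]=zy-yz$ only $zy$ contributes words beginning with $x$. So $F(V_0)\ne0$, and we choose $\varphi_0\ne0$ on $F(V_0)$.

Suppose that $V_m$ and $\varphi_m\colon F(V_m)\to k$ are given. Since $k$ is finite, there are only finitely many pairs $(W,\psi)$ with $W\le V_m$ and $\psi$ a functional on $F(W\oplus kt)$ extending $\varphi_m|_{F(W)}$. We treat them one after another. Let $V'\ge V_m$ be the finite-dimensional space and $\varphi'$ the extension of $\varphi_m$ to $F(V')$ obtained so far, and let $(W,\psi)$ be the next pair. Inside $V'\oplus kt$ we have $V'\cap(W\oplus kt)=W$, so $F(V')\cap F(W\oplus kt)=F(W)$ by Lemma~\ref{lem:cap}. There $\varphi'$ and $\psi$ both equal $\varphi_m$, so they glue to a functional on $F(V'\oplus kt)$. After the last pair we have $(V_{m+1},\varphi_{m+1})$. Let $V=\bigcup_mV_m$, and let $\varphi$ on $F(V)=\bigcup_mF(V_m)$ be the common extension of the $\varphi_m$. A finite-dimensional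 $W\le V$ lies in some $V_m$, and for a given $\psi$ the vector adjoined for the pair $(W,\psi)$ at that stage serves as $t'$.
\end{proof}

\section{Contractibility}\label{sec:proof}

Lemma~\ref{lem:cone} requires linearly independent vertices, and some such hypothesis cannot be avoided.

\begin{example}
Let $n=3$, $p=2$, let $W=\{0,x,y,x+y\}\le V$ be a plane with $\varphi(F(W))\ne0$, and let $K\subset Y(V,\varphi)$ be the complete graph on the four points of $W$. Then $K$ has no cone point. Indeed, let $t\in V$ and put $u_0=t$, $u_1=x+t$, $u_2=y+t$, $u_3=x+y+t=u_0+u_1+u_2$. If $t$ is a cone point, then $\varphi$ vanishes on the span $N$ of all brackets involving at most two of the $u_i$. For $\{i,j,l\}=\{0,1,2\}$ we have, modulo $N$,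
\[
0\equiv[u_l,u_3,u_3]\equiv[u_l,u_i,u_j]+[u_l,u_j,u_i]=[u_i,u_j,u_l]
\]
by the Jacobi identity in characteristic $2$. So $N$ contains all brackets in $u_0,u_1,u_2$, hence $F(W)$, because $x=u_0+u_1$ and $y=u_0+u_2$. This contradicts $\varphi(F(W))\neq0$.
\end{example}

The remedy is to move the vertices first into general position, along new directions that $\varphi$ does not see.

\begin{proposition}\label{prop:contract}
Let $n\ge3$, $p\nmid n$, and let $(V,\varphi)$ have the extension property. Then $Y=Y(V,\varphi)$ is contractible.
\end{proposition}

\begin{proof}
It suffices to show that the inclusion $|K|\to|Y|$ is null-homotopic for every finite nonempty subcomplex $K$. Indeed, a map from a sphere to $|Y|$ has compact image, which lies in a finite subcomplex; so every such map extends to the ball, all homotopy groups of $|Y|$ vanish, and $|Y|$ is contractible by Whitehead's theorem. Let $w_0,\dots,w_m$ be the vertices of $K$ and $J=\{0,\dots,m\}$.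

\emph{Step 1: general position.} Let $W_0=\operatorname{span}(w_0,\dots,w_m)$. We choose $s_0,\dots,s_m\in V$ successively and put $W_{j+1}=W_j\oplus ks_j$. Given $W_j$, let $P_j\colon W_j\oplus kt\to W_j$ be the projection killing $t$. The functional $\varphi\circ F(P_j)$ restricts to $\varphi$ on $F(W_j)$, so the extension property provides $s_j\in V\setminus W_j$ with $\varphi=\varphi\circ F(P_j)$ on $F(W_{j+1})$, where now $P_j(s_j)=0$. Composing, $\varphi=\varphi\circ F(P)$ on $F(W_{m+1})$, where $P=P_0\cdots P_m\colon W_{m+1}\to W_0$ is the projection killing all $s_j$. Put $v_i=w_i+s_i$. The $s_i$ are linearly independent modulo $W_0$, so the $v_i$ are linearly independent.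

Let $\tau=\{w_i\}_{i\in I}\in K$ and $\tau'=\{v_i\}_{i\in I}$. Then $D(\tau\cup\tau')$ is contained in $E=D(\tau)+\operatorname{span}(s_i:i\in I)$, and $P(E)=D(\tau)$. Therefore
\[
\varphi(F(E))=\varphi(F(P)F(E))\subset\varphi(F(D(\tau)))=0,
\]
and $\tau\cup\tau'\in Y$ by \eqref{eq:simplex}. So $w_i\mapsto v_i$ is a simplicial map $K\to Y$ contiguous to the inclusion. Let $K'$ be its image. It remains to show that $|K'|\to|Y|$ is null-homotopic.

\emph{Step 2: the cone point.} Let $W=\operatorname{span}(v_0,\dots,v_m)$. By Proposition~\ref{prop:retract}, Lemma~\ref{lem:cone} applies to $\varphi|_{F(W)}$ and yields a functional $\psi$ on $F(W\oplus kt)$. By the extension property we may regard $t$ as a vector of $V\setminus W$ and $\psi$ as the restriction of $\varphi$. If $\tau'=\{v_i\}_{i\in I}\in K'$, then $\varphi$ vanishes on $F(D(\tau'))=F(D_I)$, hence on $F(U_I)=F(D(\tau'\cup\{t\}))$. So $\tau'\cup\{t\}\in Y$, and $t$ is a cone point for $K'$.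
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $n=q+1\geq3$, take $(V,\varphi)$ from Lemma~\ref{lem:generic}, and let $G=G(V,\varphi)$. By Proposition~\ref{prop:group}(a), $G$ is a $p$-group of finite exponent and class exactly $q+1$ with $\Gamma^{q+1}(G)\cong\mathbb{Z}/p$. Let $G_m$ be the image of $\mathcal{U}(V_m)$ in $G$. Since $\mathcal{U}(V)=\bigcup_m\mathcal{U}(V_m)$, the group $G$ is the increasing union of the $G_m$, which are finite $p$-groups of class exactly $q+1$ by Proposition~\ref{prop:group}(c). Hence $G$ is countable and locally finite. By Propositions~\ref{prop:group}(b) and~\ref{prop:contract}, $\mathcal{C}(\mathcal{N}_{q+1},G)$ is contractible.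
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
For $p\neq3$ apply Theorem~\ref{thm:B} with $q=2$. For $p=3$ no such group exists by Proposition~\ref{prop:three}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:D}]
Let $G_m$ be as in the proof of Theorem~\ref{thm:B}. The class of $H_\sigma$ does not depend on the ambient group, so $X(G_m)$ consists of all simplices of $X(G)$ with vertices in $G_m$. The space $|X(G)|$ is contractible by Lemma~\ref{lem:model}, so the inclusion of the finite complex $|X(G_i)|$ is null-homotopic in $|X(G)|$. The null-homotopy has compact image, which lies in a finite subcomplex, and the vertices of that subcomplex lie in $G_j$ for some $j\ge i$. So $|X(G_i)|\to|X(G_j)|$ is null-homotopic. The homotopy equivalences of Lemma~\ref{lem:model} commute with the inclusions, and therefore $\mathcal{C}(\mathcal{N}_{q+1},G_i)\to\mathcal{C}(\mathcal{N}_{q+1},G_j)$ is null-homotopic as well.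
\end{proof}

\begin{thebibliography}{9}

\bibitem{GV}
Simon Gritschacher and Bernardo Villarreal,
\emph{On families of nilpotent subgroups and associated coset posets},
arXiv:2104.06869 (2021).

\bibitem{Quillen}
Quillen,
\emph{Homotopy properties of the poset of nontrivial $p$-subgroups}.

\end{thebibliography}
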